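\title{A diagrammatic presentation of the category of $F_4$-modules}

\begin{abstract}
The $26$-dimensional module $V$ of the complex simple Lie algebra $\mathfrak g$ of type $F_4$ carries an invariant symmetric form and an invariant commutative product. These tensors define a functor $\Phi$ from a category $\mathcal F$ of trivalent diagrams, given by generators and relations, to the category of finite-dimensional $\mathfrak g$-modules. We prove the conjecture, posed by Gandhi, Savage and Zainoulline, that the functor induced by $\Phi$ on the additive Karoubi envelope of $\mathcal F$ is faithful, hence an equivalence. In fact the first of the three extra relations defining $\mathcal F$ implies the other two. The proof adjoins to the diagram category a generic rank one idempotent and then six generic vectors of prescribed length, shows by an explicit integral that no morphism is killed, and ends in a category where the generating object has a basis with the structure constants of the Albert algebra.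
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Let $A$ be the Albert algebra: the $27$-dimensional exceptional Jordan algebra of $3\times3$ Hermitian octonionic matrices, with product $x\circ y=\frac12(xy+yx)$, unit $1_A$ and trace $\mathrm{tr}$. Its derivation algebra $\mathfrak g$ is the simple Lie algebra of type $F_4$, and $V=\{x\in A:\mathrm{tr}(x)=0\}$ is the $26$-dimensional natural $\mathfrak g$-module. Write $\mathfrak g\text{-mod}$ for the category of finite-dimensional $\mathfrak g$-modules.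

The module $V$ carries the nondegenerate invariant form $\mathrm{tr}(x\circ y)$ and the invariant product obtained by projecting $x\circ y$ to $V$. Composing and tensoring these maps, the flip, and the invariant element of $V\otimes V$ dual to the form, one obtains many homomorphisms $V^{\otimes m}\to V^{\otimes n}$. One asks whether all homomorphisms arise in this way, and which linear relations hold among them. For a functor from a category given by generators and relations, these are the questions of fullness and of faithfulness. This paper settles the second.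

\subsection{The diagram categories}

Let $\mathcal T$ be the strict $\mathbb C$-linear monoidal category generated by one object $\mathsf O$ and four morphisms
\[
\mathrm{merge}\colon\mathsf O^{\otimes2}\to\mathsf O,\qquad S\colon\mathsf O^{\otimes2}\to\mathsf O^{\otimes2},\qquad \mathrm{cup}\colon\mathbf 1\to\mathsf O^{\otimes2},\qquad\mathrm{cap}\colon\mathsf O^{\otimes2}\to\mathbf 1,
\]
subject to the relations below. Composition is written as juxtaposition, $1=1_{\mathsf O}$, and $\mathrm{split}=(1\otimes\mathrm{merge})(\mathrm{cup}\otimes1)$.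
\begin{enumerate}
\item[(T1)] $S^2=1\otimes1$ and $(S\otimes1)(1\otimes S)(S\otimes1)=(1\otimes S)(S\otimes1)(1\otimes S)$;
\item[(T2)] $(\mathrm{cap}\otimes1)(1\otimes\mathrm{cup})=1=(1\otimes\mathrm{cap})(\mathrm{cup}\otimes1)$;
\item[(T3)] $\mathrm{cap}\,S=\mathrm{cap}$, \ $S\,\mathrm{cup}=\mathrm{cup}$, \ $\mathrm{merge}\,S=\mathrm{merge}$;
\item[(T4)] $(\mathrm{cap}\otimes1)(1\otimes S)=(1\otimes\mathrm{cap})(S\otimes1)$ and $S(\mathrm{merge}\otimes1)=(1\otimes\mathrm{merge})(S\otimes1)(1\otimes S)$;
\item[(T5)] $(\mathrm{cap}\otimes1)(1\otimes\mathrm{merge}\otimes1)(1\otimes1\otimes\mathrm{cup})=\mathrm{merge}$;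
\item[(T6)] $\mathrm{cap}\,\mathrm{cup}=26\cdot1_{\mathbf 1}$, \ $\mathrm{merge}\,\mathrm{cup}=0$, \ $\mathrm{merge}\,\mathrm{split}=\frac73\,1$.
\end{enumerate}
Relations (T1)--(T5) say that $\mathcal T$ is symmetric monoidal, that $\mathsf O$ is symmetrically self-dual, and that $\mathrm{merge}$, drawn as a trivalent vertex, is symmetric in its three legs (Lemmas~\ref{lem:sym} and~\ref{lem:R1}). So a trivalent graph with labeled external legs defines a morphism. Relation (T6) evaluates a circle as $26$, kills a loop attached to one vertex, and replaces a bigon by $\frac73$ times an edge.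

In $\mathrm{End}(\mathsf O^{\otimes2})$ put
\[
E=\mathrm{cup}\,\mathrm{cap},\qquad I=\mathrm{split}\,\mathrm{merge},\qquad H=(\mathrm{merge}\otimes1)(1\otimes\mathrm{split}).
\]
The symmetric group $\mathfrak S_n$ acts on $\mathsf O^{\otimes n}$ through $S$. Let $P\colon\mathbf 1\to\mathsf O^{\otimes5}$ be the pentagon, with five vertices joined in a cycle and the free leg of the $i$-th vertex as the $i$-th tensor factor; explicitly $P=\mathrm{merge}^{\otimes5}\,\pi\,\mathrm{cup}^{\otimes5}$, where $\pi\in\mathfrak S_{10}$ moves the last factor to the front. Consider the relations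
\begin{enumerate}
\item[(R1)] $H+I+SH=\frac16\,(1\otimes1+E+S)$;
\item[(R2)] $H^2=\frac5{36}(1\otimes1+E)-\frac14S+\frac56(I+H)$;
\item[(R3)] $\sum_{\sigma\in\mathfrak S_5}\mathrm{sgn}(\sigma)\,\sigma P=0$.
\end{enumerate}
Figure~\ref{fig:R1} shows (R1). Relation (R2) expresses the square $H^2$ through acyclic diagrams, and (R3) is a relation for the pentagon. Let $\mathcal F$ be the quotient of $\mathcal T$ by the tensor ideal generated by (R1), (R2), (R3), and let $\mathcal G$ be the quotient by the tensor ideal generated by (R1) alone. Thus $\mathcal F$ is a quotient of $\mathcal G$.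

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5,thick]
\draw (0,0)--(0,2) (1.2,0)--(1.2,2) (0,1)--(1.2,1);
\draw (2.8,0)--(3.4,0.6)--(4,0) (3.4,0.6)--(3.4,1.4) (2.8,2)--(3.4,1.4)--(4,2);
\draw (5.6,0)--(5.6,0.6)--(6.8,2) (6.8,0)--(6.8,0.6)--(5.6,2) (5.6,0.6)--(6.8,0.6);
\fill (0,1) circle (0.11) (1.2,1) circle (0.11) (3.4,0.6) circle (0.11) (3.4,1.4) circle (0.11) (5.6,0.6) circle (0.11) (6.8,0.6) circle (0.11);
\draw (9.6,0)--(9.6,2) (10.8,0)--(10.8,2);
\draw (12.4,0) arc (180:0:0.6) (12.4,2) arc (180:360:0.6);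
\draw (15.2,0)--(16.4,2) (16.4,0)--(15.2,2);
\node at (2,1) {$+$}; \node at (4.8,1) {$+$}; \node at (8.2,1) {$=\frac16\Big($};
\node at (11.6,1) {$+$}; \node at (14.4,1) {$+$}; \node at (17,1) {$\Big)$};
\end{tikzpicture}
\caption{Relation (R1), read from bottom to top: $H+I+SH=\frac16(1\otimes1+E+S)$. Dots are trivalent vertices; an intersection without a dot is the crossing $S$.}
\label{fig:R1}
\end{figure}

\subsection{The functor and the result}

Let $\{b_\alpha\}$, $\{b^\alpha\}$ be dual bases of $V$ for the form $\mathrm{tr}(x\circ y)$. There is a monoidal functor $\Phi\colon\mathcal F\to\mathfrak g\text{-mod}$ with $\Phi(\mathsf O)=V$ and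
\begin{equation}\label{eq:Phi}
\begin{aligned}
\Phi(\mathrm{merge})(x\otimes y)&=x\circ y-\tfrac13\mathrm{tr}(x\circ y)1_A, &\Phi(S)(x\otimes y)&=y\otimes x,\\
\Phi(\mathrm{cap})(x\otimes y)&=\mathrm{tr}(x\circ y), &\Phi(\mathrm{cup})(1)&=\textstyle\sum_\alpha b_\alpha\otimes b^\alpha.
\end{aligned}
\end{equation}
Let $\mathrm{Kar}(\mathcal F)$ be the idempotent completion of the additive envelope of $\mathcal F$, and let $\mathrm{Kar}(\Phi)\colon\mathrm{Kar}(\mathcal F)\to\mathfrak g\text{-mod}$ be the induced functor. It is known that $\Phi$ is full and that $\mathrm{Kar}(\Phi)$ is full and essentially surjective; we take these facts and the existence of $\Phi$ as given. The conjecture posed in \cite{GSZ} is that $\mathrm{Kar}(\Phi)$ is also faithful, and hence an equivalence of categories. We prove it in a stronger form.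

\begin{theorem}\label{thm:main}
The composite $\mathcal G\to\mathcal F\xrightarrow{\Phi}\mathfrak g\text{-}\mathrm{mod}$ is faithful. Consequently:
\begin{enumerate}
\item[(a)] $\mathcal G=\mathcal F$, that is, \textup{(R2)} and \textup{(R3)} follow from \textup{(R1)};
\item[(b)] $\Phi$ and $\mathrm{Kar}(\Phi)$ are faithful;
\item[(c)] since $\mathrm{Kar}(\Phi)$ is full and essentially surjective, it is an equivalence of categories.
\end{enumerate}
\end{theorem}

Small diagrams can be handled directly. The triangle is $\mathrm{merge}\,H$; composing (R1) with $\mathrm{merge}$ and using (T3) and (T6) gives $2\,\mathrm{merge}\,H+\frac73\,\mathrm{merge}=\frac13\,\mathrm{merge}$, so the triangle equals $-\mathrm{merge}$. With this and (T6), (R2), (R3) one has relations for cycles of length at most five. They do not give a reduction procedure, because crossings are allowed. The incidence graph of the seven points and seven lines of the Fano plane is trivalent and bipartite, and it has no $4$-cycle since two points lie on only one line; so it is a closed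 diagram with no cycle shorter than six. Theorem~\ref{thm:main} implies that $\mathrm{End}_{\mathcal G}(\mathbf 1)=\mathbb C$, so this diagram is a number all the same.

The reason to expect faithfulness lies elsewhere. Relation (R1) is the Cayley--Hamilton identity of degree three (Section~\ref{sec:J}), and from this identity and the dimension one can rebuild the multiplication table of $A$, provided one may choose elements: an idempotent, then vectors of given length. In $\mathcal G$ there is nothing to choose from.

\subsection{The method}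

We do not simplify diagrams; we enlarge $\mathcal G$ until $\mathsf O$ has a basis. Section~\ref{sec:generic} explains how to adjoin a generic element $x\colon\mathbf 1\to U$ to a symmetric monoidal category. Imposing equations on $x$ may kill morphisms of the original category. Section~\ref{sec:integral} shows that this does not happen if the equations admit a formal integral, constructs the integral for spheres, and carries out the whole method in a model case. For the equation $e^2=e$ the integral comes from an explicit two-variable series (Section~\ref{sec:idem}). Sections~\ref{sec:peirce} and~\ref{sec:doubling} then run the Peirce decomposition and the doubling process for composition algebras inside a category. In Section~\ref{sec:proof} we arrive at a faithful functor $\Psi$ on $\mathcal G$ with $\Psi(\mathsf O)\cong\mathbf 1^{\oplus26}$ and with the same matrices as $\Phi$.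

\section{Generic elements}\label{sec:generic}

\subsection{Conventions}

A \emph{category} is a $\mathbb C$-linear symmetric monoidal category, written as strict, with symmetry $s_{X,Y}\colon X\otimes Y\to Y\otimes X$; a \emph{functor} is $\mathbb C$-linear and symmetric monoidal. By coherence, a composite of symmetries depends only on the permutation of tensor factors that it induces. We abbreviate $U^n=U^{\otimes n}$, and $\mathbf 1^r=\mathbf 1^{\oplus r}$. A \emph{global element} of $U$ is a morphism $\mathbf 1\to U$. The algebra $\mathrm{End}(\mathbf 1)$ is commutative and acts on every Hom space by $\lambda f=\lambda\otimes f$, compatibly with composition and tensor product. It may be larger than $\mathbb C$; its elements in $\mathbb C\cdot1_{\mathbf 1}$ are called \emph{numbers}.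

A \emph{tensor ideal} is a family of subspaces of the Hom spaces closed under composition with any morphism and under tensoring with identities, on either side; the quotient is a category with the same objects. The \emph{additive Karoubi envelope} $\mathrm{Kar}(\mathcal C)$ has as objects the pairs $(X,p)$, with $X$ a formal finite direct sum of objects of $\mathcal C$ and $p$ an idempotent matrix of morphisms; a morphism $(X,p)\to(Y,q)$ is a matrix $f$ with $f=qfp$. It is again a category, it is \emph{Karoubian} (additive, and idempotents have images), and $\mathcal C\to\mathrm{Kar}(\mathcal C)$ is a fully faithful functor.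

\begin{lemma}\label{lem:sym}
The category $\mathcal T$ is symmetric monoidal with $s_{\mathsf O,\mathsf O}=S$.
\end{lemma}

\begin{proof}
By (T1) and the interchange law, the morphisms $1\otimes\dots\otimes S\otimes\dots\otimes1$ satisfy the Coxeter relations of $\mathfrak S_n$. Let $s_{\mathsf O^m,\mathsf O^n}$ be the block permutation. The axioms other than naturality are identities between permutations. Naturality reduces, by composing, tensoring and inverting, to $s_{Y,\mathsf O}(f\otimes1)=(1\otimes f)s_{X,\mathsf O}$ for the generators $f\colon X\to Y$, where $s_{\mathsf O^2,\mathsf O}=(S\otimes1)(1\otimes S)$. For $S$ this is the braid relation and for $\mathrm{merge}$ it is (T4). For $\mathrm{cap}$, (T4) gives $(1\otimes\mathrm{cap})(S\otimes1)(1\otimes S)=(\mathrm{cap}\otimes1)(1\otimes S)^2=\mathrm{cap}\otimes1$. For $\mathrm{cup}$ we need $(1\otimes S)(\mathrm{cup}\otimes1)=(S\otimes1)(1\otimes\mathrm{cup})$. The map $\varphi\mapsto(\mathrm{cap}\otimes1\otimes1)(1\otimes\varphi)$ is injective by (T2). It sends the left side to $S$ by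 (T2), and the right side, by (T4) and (T2), to $(1\otimes\mathrm{cap}\otimes1)(S\otimes1\otimes1)(1\otimes1\otimes\mathrm{cup})=S$.
\end{proof}

\subsection{Adjoining a generic element}

Let $U$ be an object of $\mathcal C$. We want the category obtained by freely adjoining a global element $x$ of $U$. A morphism $X\to Y$ in it should be a sum of terms $f(x^{\otimes n}\otimes1_X)$ with $f\colon U^n\otimes X\to Y$ in $\mathcal C$, and since $x^{\otimes n}$ is fixed by $\mathfrak S_n$, only the class of $f$ modulo $f\sim f(\sigma\otimes1)$ matters. So let $\mathcal C\langle x\rangle$ have the objects of $\mathcal C$ and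
\[
\mathrm{Hom}_{\mathcal C\langle x\rangle}(X,Y)=\bigoplus_{n\ge0}\mathrm{Hom}_{\mathcal C}(U^n\otimes X,Y)_{\mathfrak S_n}\qquad\text{(coinvariants)}.
\]
For $f\colon U^n\otimes X\to Y$, $g\colon U^m\otimes Y\to Z$ and $f'\colon U^{n'}\otimes X'\to Y'$ put
\[
[g][f]=[g(1_{U^m}\otimes f)],\qquad[f]\otimes[f']=[(f\otimes f')(1_{U^n}\otimes s_{U^{n'},X}\otimes1_{X'})].
\]

\begin{lemma}\label{lem:adjoin}
$\mathcal C\langle x\rangle$ is a graded category with degree $0$ part $\mathcal C$; the class $x=[1_U]$ is a global element of $U$, and $[f]=f(x^{\otimes n}\otimes1_X)$. If $\Gamma\colon\mathcal C\to\mathcal C'$ is a functor and $g$ is a global element of $\Gamma(U)$, then $[f]\mapsto\Gamma(f)(g^{\otimes n}\otimes1)$ is a functor $\mathcal C\langle x\rangle\to\mathcal C'$ extending $\Gamma$ and sending $x$ to $g$.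
\end{lemma}

\begin{proof}
Replacing $f$ by $f(\sigma\otimes1)$ precomposes the representatives of $[g][f]$ and $[f]\otimes[f']$ with the image of $\sigma$ in $\mathfrak S_{m+n}$ and in $\mathfrak S_{n+n'}$; the same holds for $g$ and $f'$. So the operations are well defined. Composition is associative on representatives. Both bracketings of a triple tensor product are represented by $f\otimes f'\otimes f''$ preceded by the same permutation of factors. The units are those of $\mathcal C$.

For the interchange law let $g,g',f,f'$ have degrees $m,m',n,n'$. By naturality of $s$, both $([g]\otimes[g'])([f]\otimes[f'])$ and $[g][f]\otimes[g'][f']$ are represented by $(g\otimes g')(1_{U^m}\otimes f\otimes1_{U^{m'}}\otimes f')$ preceded by a permutation of factors. The source is ordered as $U^mU^{m'}U^nU^{n'}XX'$ in the first case and as $U^mU^nU^{m'}U^{n'}XX'$ in the second, so the representatives differ by a block permutation of the copies of $U$. In the same way $s_{Y,Y'}([f]\otimes[f'])$ and $([f']\otimes[f])s_{X,X'}$ differ by the permutation exchanging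 $U^n$ and $U^{n'}$, so the symmetry of $\mathcal C$ is natural in $\mathcal C\langle x\rangle$.

We have $x^{\otimes n}\otimes1_X=[1_{U^n\otimes X}]$, which gives the formula for $[f]$. The last assignment is well defined because $g^{\otimes n}$ is $\mathfrak S_n$-invariant. It respects composition by the interchange law in $\mathcal C'$, and tensor products because $s(g^{\otimes n'}\otimes1_{\Gamma X})=1_{\Gamma X}\otimes g^{\otimes n'}$.
\end{proof}

\begin{example}\label{ex:poly}
If $\mathcal C$ is the category of finite-dimensional representations of a group $G$, then $\mathrm{Hom}_{\mathcal C\langle x\rangle}(X,Y)$ is the space of $G$-equivariant polynomial maps $U\to\mathrm{Hom}_{\mathbb C}(X,Y)$. Evaluation at $u\in U$ is the functor of Lemma~\ref{lem:adjoin} to representations of the stabilizer of $u$. Thus adjoining $x$ and imposing the equations of an orbit is a substitute for restricting to a subgroup, available when no group is given.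
\end{example}

\subsection{Computing with variables}\label{sub:var}

Generic elements let us compute in $\mathcal C$ as if objects had elements. For objects $U_1,\dots,U_r$ of $\mathcal C$, adjoin generic elements $x_1,\dots,x_r$ successively and call them \emph{variables}. Global elements of $Z$ in $\mathcal C\langle x_1\rangle\cdots\langle x_r\rangle$ form the multigraded space $\bigoplus\mathrm{Hom}_{\mathcal C}(U_1^{n_1}\otimes\dots\otimes U_r^{n_r},Z)_{\mathfrak S_{n_1}\times\dots\times\mathfrak S_{n_r}}$. An \emph{identity} is an equality in this space. Three rules follow.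
\begin{enumerate}
\item[(V1)] \emph{Substitution.} By Lemma~\ref{lem:adjoin}, an identity remains true when the variables are replaced by global elements in any category that receives a functor from $\mathcal C$, for instance by expressions in other variables.
\item[(V2)] \emph{Linear variables.} The part of degree $1$ in $x_r$ is $\mathrm{Hom}(U_r,Z)$ in $\mathcal C\langle x_1\rangle\cdots\langle x_{r-1}\rangle$. So a multilinear identity is an equality of morphisms $U_1\otimes\dots\otimes U_r\to Z$ of $\mathcal C$.
\item[(V3)] \emph{Polarization.} The homogeneous components of an identity are identities. Substituting $x+x'$ for $x$ in $\varphi(x\otimes x)=0$ yields $\varphi(x\otimes x')+\varphi(x'\otimes x)=0$.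
\end{enumerate}
An \emph{element} of $U$ means a global element of $U$ in such a category with variables. If $U'$ is the image of an idempotent $\pi$ of $U$, then $y\in U'$ means $\pi y=y$. An inclusion such as $U'U''\subset U'''$ for a product on $U$ means that the product of variables in $U'$ and $U''$ lies in $U'''$; by (V2) this is a statement about morphisms.

\subsection{Quadratic objects}\label{sub:quad}

A \emph{quadratic object} is an object $U$ with morphisms $\mathrm{cap}\colon U^2\to\mathbf 1$ and $\mathrm{cup}\colon\mathbf 1\to U^2$, both invariant under $s_{U,U}$ and satisfying the zigzag relations (T2). We write $\langle x,y\rangle=\mathrm{cap}(x\otimes y)$ and, symbolically, $\mathrm{cup}=\sum b_\alpha\otimes b^\alpha$: an expression such as $\sum\varphi(b_\alpha)\otimes\psi(b^\alpha)$ stands for $(\varphi\otimes\psi)\,\mathrm{cup}$. The axioms read $\sum b_\alpha\otimes b^\alpha=\sum b^\alpha\otimes b_\alpha$ and $\sum\langle x,b_\alpha\rangle b^\alpha=x$. The \emph{trace} of $\varphi\in\mathrm{End}(U)$ is $\mathrm{tr}_U(\varphi)=\sum\langle\varphi b_\alpha,b^\alpha\rangle\in\mathrm{End}(\mathbf 1)$,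 and $\dim U=\mathrm{tr}_U(1_U)=\mathrm{cap}\,\mathrm{cup}$. We use the following facts, in a Karoubian category.
\begin{enumerate}
\item[(Q1)] If $\langle h,t\rangle=0$ for a variable $t$, then $h=\sum\langle h,b_\alpha\rangle b^\alpha=0$, by (V2).
\item[(Q2)] Let $\pi=\iota p$, $p\iota=1_{U'}$, be a self-adjoint idempotent with image $U'$. Then $U'$ is quadratic for $\mathrm{cap}(\iota\otimes\iota)$ and $(p\otimes p)\,\mathrm{cup}$, since $\sum\langle\iota x,\pi b_\alpha\rangle pb^\alpha=\sum\langle\iota x,b_\alpha\rangle pb^\alpha=x$, and $\dim U'=\sum\langle\pi b_\alpha,\pi b^\alpha\rangle=\mathrm{tr}_U(\pi)$. We write $U=U'\perp U''$ with $U''$ the image of $1-\pi$; dimensions add.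
\item[(Q3)] Let $g$ be a global element such that $c=\langle g,g\rangle$ is a nonzero number. Then $c^{-1}g\langle g,\cdot\rangle$ is a self-adjoint idempotent of trace $c^{-1}\sum\langle g,b_\alpha\rangle\langle g,b^\alpha\rangle=1$ with image $\mathbf 1g\cong\mathbf 1$. So $U=\mathbf 1g\perp g^\perp$ and $\dim g^\perp=\dim U-1$.
\end{enumerate}
In vector spaces, a quadratic object is a finite-dimensional space with a nondegenerate symmetric form, and $\dim$ is its usual dimension.

\section{Integrals and faithfulness}\label{sec:integral}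

\subsection{The criterion}

The functor $\mathcal C\to\mathcal C\langle x\rangle$ is faithful, but after imposing equations on $x$ it may cease to be: the equations may have no solution. To show that a morphism $f$ of $\mathcal C$ survives, we look for a linear map $\int$ from the Hom spaces of $\mathcal C\langle x\rangle$ to those of $\mathcal C$ that fixes $\mathcal C$ and kills the ideal. The model is a real vector space $U$ with a compactly supported probability measure $\nu$ on the zero set of a polynomial map $r$. The moments $\omega_n=\int x^{\otimes n}d\nu$ are symmetric tensors with $\omega_0=1$, and $\int x^{\otimes m}\otimes r(x)\,d\nu=0$ is a linear relation among them. These properties make sense in any category, and they are all that is needed.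

\begin{lemma}\label{lem:crit}
Let $r_\epsilon=\sum_j[r_{\epsilon,j}]$, with $r_{\epsilon,j}\in\mathrm{Hom}_{\mathcal C}(U^j,Z_\epsilon)$, be morphisms $\mathbf 1\to Z_\epsilon$ of $\mathcal C\langle x\rangle$, and let $\mathcal I$ be the tensor ideal that they generate. Suppose that there are $\omega_n\in\mathrm{Hom}_{\mathcal C}(\mathbf 1,U^n)^{\mathfrak S_n}$, $n\ge0$, with $\omega_0=1_{\mathbf 1}$ and
\begin{equation}\label{eq:crit}
\sum_j(1_{U^m}\otimes r_{\epsilon,j})\,\omega_{m+j}=0\qquad\text{for all }m\ge0\text{ and all }\epsilon.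
\end{equation}
Then $\mathcal C\to\mathcal C\langle x\rangle/\mathcal I$ is faithful.
\end{lemma}

\begin{proof}
For $f\colon U^n\otimes X\to Y$ put $\int[f]=f(\omega_n\otimes1_X)$ and extend linearly. This is well defined because $\omega_n$ is invariant, and it is the identity in degree $0$.

The space $\mathcal I(X,Y)$ consists of the sums of morphisms $g(r_\epsilon\otimes1_X)$ with $g\colon Z_\epsilon\otimes X\to Y$ in $\mathcal C\langle x\rangle$. Indeed, these sums lie in $\mathcal I$, include the $r_\epsilon$, and are closed under composition on the left. They are closed under composition on the right since $g(r_\epsilon\otimes1)h=g(1\otimes h)(r_\epsilon\otimes1)$, under $-\otimes1_{X'}$ since $g(r_\epsilon\otimes1_X)\otimes1_{X'}=(g\otimes1_{X'})(r_\epsilon\otimes1_{X\otimes X'})$, and then under $1_{X'}\otimes-$ by conjugating with the symmetry.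

If $g=[g_0]$ has degree $m$, then $g(r_\epsilon\otimes1_X)=\sum_j[g_0(1_{U^m}\otimes r_{\epsilon,j}\otimes1_X)]$, so
\[
\int g(r_\epsilon\otimes1_X)=g_0\Big(\sum_j(1_{U^m}\otimes r_{\epsilon,j})\omega_{m+j}\otimes1_X\Big)=0 .
\]
Hence a morphism $f$ of degree $0$ in $\mathcal I$ satisfies $f=\int f=0$.
\end{proof}

\subsection{Spheres}

For the single equation $\langle x,x\rangle=c$, condition \eqref{eq:crit} reads $(1_{U^m}\otimes\mathrm{cap})\omega_{m+2}=c\,\omega_m$. For $m=0$ it is solved by $\omega_2=\frac cd\,\mathrm{cup}$ when $\dim U=d\ne0$. In general one symmetrizes products of cups.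

\begin{lemma}\label{lem:sphere}
Let $U$ be a quadratic object whose dimension is a number $d\notin\{0,-2,-4,\dots\}$, and let $c\in\mathbb C$. Then $\mathcal C\to\mathcal C\langle x\rangle/(\langle x,x\rangle=c)$ is faithful.
\end{lemma}

\begin{proof}
For a perfect matching of $\{1,\dots,n\}$, place a cup on each pair; let $\mu_n\colon\mathbf 1\to U^n$ be the sum over all perfect matchings. It is $\mathfrak S_n$-invariant, and $\mu_n=0$ for odd $n$. Let $m$ be even and apply $1_{U^m}\otimes\mathrm{cap}$ to $\mu_{m+2}$. The matchings that pair the last two points contribute $d\mu_m$. In the others the last two points are paired with distinct points $p$ and $q$, and the zigzag relation produces the pair $\{p,q\}$. A given matching of $m$ points arises from each of its $\frac m2$ pairs in two orders. Hence $(1_{U^m}\otimes\mathrm{cap})\mu_{m+2}=(d+m)\mu_m$, and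
\[
\omega_{2p}=\frac{c^p}{d(d+2)\cdots(d+2p-2)}\,\mu_{2p},\qquad\omega_{2p+1}=0
\]
satisfy \eqref{eq:crit}.
\end{proof}

\begin{remark}\label{rem:super}
The excluded dimensions are necessary when $c\neq0$. In super vector spaces, with the sign rule as symmetry, a purely odd space $U$ of dimension $2p$ with a symplectic form is a quadratic object with $\dim U=-2p$. The part of degree $n$ of $\mathrm{End}_{\mathcal C\langle x\rangle}(\mathbf 1)$ is contained in the $n$-th exterior power of the dual space, so $\langle x,x\rangle^{p+1}=0$, and $\langle x,x\rangle=c$ forces $1_{\mathbf 1}=0$.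
\end{remark}

\subsection{Comparing matrices, and a model case}

Once $\mathsf O$ has a basis, faithfulness is transferred by the following lemma.

\begin{lemma}\label{lem:compare}
Let $\mathcal D$ be a category with objects $\mathsf O^n$, where $\mathsf O$ is quadratic, whose morphisms are generated by $S=s_{\mathsf O,\mathsf O}$, $\mathrm{cup}$, $\mathrm{cap}$ and possibly one more morphism $\mathrm{merge}\colon\mathsf O^2\to\mathsf O$. Let $\Psi\colon\mathcal D\to\mathcal C$ be a faithful functor to an additive category and $\Theta\colon\mathcal D\to\mathrm{Vect}_{\mathbb C}$ a functor. Let $(o_1,\dots,o_d)\colon\mathbf 1^d\to\Psi(\mathsf O)$ be an isomorphism and $v_1,\dots,v_d$ a basis of $\Theta(\mathsf O)$. If the matrices of $\Psi(\mathrm{cap})$ and $\Psi(\mathrm{merge})$ in $(o_r)$ consist of numbers and equal those of $\Theta(\mathrm{cap})$ and $\Theta(\mathrm{merge})$ in $(v_r)$, then $\Theta$ is faithful.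
\end{lemma}

\begin{proof}
The products $o_{r_1}\otimes\dots\otimes o_{r_n}$ form an isomorphism $\mathbf 1^{d^n}\to\Psi(\mathsf O^n)$, so each $\Psi(f)$ has a matrix over $\mathrm{End}(\mathbf 1)$. Call $f$ good if this matrix is the image of the matrix of $\Theta(f)$ under $\mathbb C\to\mathrm{End}(\mathbf 1)$. Identities are good, and good morphisms are closed under linear combinations, composition (matrix product) and tensor product (Kronecker product). The symmetry is good since $s(o_r\otimes o_t)=o_t\otimes o_r$. The zigzag relation says that the coefficient matrix of $\mathrm{cup}$ is inverse to the Gram matrix of $\mathrm{cap}$, so $\mathrm{cup}$ is good. Thus every $f$ is good, and $\Theta(f)=0$ implies $\Psi(f)=0$, hence $f=0$.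
\end{proof}

\begin{example}\label{ex:model}
Fix an integer $d\ge1$. Let $\mathcal B_d$ be generated by $\mathsf O$, $S$, $\mathrm{cup}$, $\mathrm{cap}$, with those relations of (T1)--(T4) that do not involve $\mathrm{merge}$, with $\mathrm{cap}\,\mathrm{cup}=d$, and with $\sum_{\sigma\in\mathfrak S_{d+1}}\mathrm{sgn}(\sigma)\sigma=0$ on $\mathsf O^{d+1}$. Sending $\mathsf O$ to $\mathbb C^d$ with the standard form defines $\Theta\colon\mathcal B_d\to\mathrm{Vect}_{\mathbb C}$. We claim that $\Theta$ is faithful.

Take $d=1$; the last relation is $S=1\otimes1$. Adjoin $g$ with $\langle g,g\rangle=1$, faithfully by Lemma~\ref{lem:sphere}, and pass to the Karoubi envelope. Then $\mathsf O=\mathbf 1g\perp Z$. For a variable $z\in Z$ the relation gives $g\otimes z=z\otimes g$, and pairing the first factor with $g$ gives $z=0$. By (V2) the inclusion $Z\to\mathsf O$ is zero, so $g\colon\mathbf 1\to\mathsf O$ is an isomorphism and Lemma~\ref{lem:compare} applies.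

For general $d$ adjoin $g_1\in\mathsf O$, $g_2\in g_1^\perp$, and so on up to $g_d$, all with $\langle g_i,g_i\rangle=1$. The dimensions are $d,d-1,\dots,1$, so each step is faithful. Let $Z$ be the complement. Apply the antisymmetrizer to $g_1\otimes\dots\otimes g_d\otimes z$ and pair the $i$-th factor with $g_i$ for $i\le d$. Only $\sigma=1$ contributes, so $z=0$.

The complement $Z$ has dimension $0$, but this alone does not make it zero. In super vector spaces, the sum of $\mathbb C^{d+2}$ and the odd plane of Remark~\ref{rem:super} has dimension $d$, satisfies all relations except the last one, and has $Z\ne0$.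
\end{example}

The proof of Theorem~\ref{thm:main} has the same shape. Two things are harder: the first element to adjoin satisfies a vector-valued equation, and the vanishing of the last complement has to be extracted from (R1).

\section{The algebra $J$ and the Cayley--Hamilton identity}\label{sec:J}

In $\mathcal T$ and in any category receiving a functor from it, write $x*y=\mathrm{merge}(x\otimes y)$ and $\beta=\mathrm{cap}$ for the form on $\mathsf O$. Then $\mathrm{split}(y)=\sum b_\alpha\otimes b^\alpha*y$, and (T6) reads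
\begin{equation}\label{eq:T6}
\textstyle\sum\beta(b_\alpha,b^\alpha)=26,\qquad\sum b_\alpha*b^\alpha=0,\qquad\sum b_\alpha*(b^\alpha*y)=\tfrac73y.
\end{equation}

\begin{lemma}\label{lem:R1}
The product $*$ is commutative, $\beta(x*y,z)$ is symmetric in $x,y,z$, and \textup{(R1)} is equivalent to
\begin{equation}\label{eq:R1}
x*(y*z)+y*(x*z)+z*(x*y)=\tfrac16\big(\beta(y,z)x+\beta(x,z)y+\beta(x,y)z\big).
\end{equation}
\end{lemma}

\begin{proof}
Commutativity is (T3). Relation (T5) says $\sum\beta(x,y*b_\alpha)b^\alpha=x*y$; pairing with $z$ gives $\beta(x,y*z)=\beta(x*y,z)$, and with commutativity this yields full symmetry. Pairing the second output with $z$, that is $\varphi\mapsto(1\otimes\mathrm{cap})(\varphi\otimes1)$, is a bijection $\mathrm{Hom}(\mathsf O^2,\mathsf O^2)\to\mathrm{Hom}(\mathsf O^3,\mathsf O)$ by (T2). From $H(x\otimes y)=\sum x*b_\alpha\otimes b^\alpha*y$ we get $\sum\beta(b^\alpha,y*z)\,x*b_\alpha=x*(y*z)$. From $SH(x\otimes y)=\sum b^\alpha*y\otimes x*b_\alpha$ we get $\sum\beta(b_\alpha,x*z)\,b^\alpha*y=y*(x*z)$. From $I(x\otimes y)=\sum b_\alpha\otimes b^\alpha*(x*y)$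 we get $(x*y)*z$. Finally $1\otimes1$, $S$, $E$ give $\beta(y,z)x$, $\beta(x,z)y$, $\beta(x,y)z$.
\end{proof}

Idempotents live in $A$, not in $V$, so we restore the unit by reversing the first formula of \eqref{eq:Phi}. From now on $\mathcal C$ is a Karoubian category with a functor from $\mathcal G$, and $\mathsf O$ denotes the image of the generator. Put $J=\mathbf 1\oplus\mathsf O$ with
\[
(a,x)(b,y)=\big(ab+\tfrac13\beta(x,y),\ ay+bx+x*y\big),\qquad T(a,x)=3a,\qquad\langle u,v\rangle=T(uv).
\]
The product is commutative with unit $1_J=(1,0)$. Since $\langle(a,x),(b,y)\rangle=3ab+\beta(x,y)$, the object $J$ is quadratic of dimension $27$, with $T=\langle1_J,\cdot\rangle$ and $\mathsf O=1_J^\perp$. Moreover $\langle uv,w\rangle$ is symmetric in $u,v,w$, because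
\[
\langle(a,x)(b,y),(c,z)\rangle=3abc+c\beta(x,y)+a\beta(y,z)+b\beta(x,z)+\beta(x*y,z).
\]
So multiplication by $u$, written $L_u$, is self-adjoint. On $\mathsf O$ we recover $x*y=xy-\frac13T(xy)1_J$ and $\beta(x,y)=T(xy)$.

\begin{lemma}\label{lem:CH}
For $x,y,z\in J$, with $\Sigma$ denoting the sum over cyclic permutations of $x,y,z$,
\begin{multline}\label{eq:CH}
2\Sigma\,x(yz)=2\Sigma\,T(x)\,yz+\Sigma\big(T(yz)-T(y)T(z)\big)x\\
+\big[T(x)T(y)T(z)-\Sigma\,T(x)T(yz)+2T(x(yz))\big]1_J .
\end{multline}
Moreover $\mathrm{tr}_J(L_u)=9\,T(u)$.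
\end{lemma}

For $x=y=z=u$, dividing by $6$ gives $u^3=T(u)u^2-\frac12\big(T(u)^2-T(u^2)\big)u+\frac16\big(T(u)^3-3T(u)T(u^2)+2T(u^3)\big)1_J$, the Cayley--Hamilton identity of a $3\times3$ matrix with the coefficients written through traces of powers.

\begin{proof}
Both sides of \eqref{eq:CH} are symmetric morphisms $J^3\to J$, and $J=\mathbf 1\oplus\mathsf O$, so four cases suffice.

\emph{$x,y,z\in\mathsf O$.} Here $x(yz)=\frac13\beta(x,y*z)1_J+\frac13\beta(y,z)x+x*(y*z)$. By \eqref{eq:R1} the left side is $2\beta(x,y*z)1_J+(\frac23+\frac13)\Sigma\,\beta(y,z)x$. On the right only $\Sigma\,T(yz)x+2T(x(yz))1_J$ survives, which is the same.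

\emph{$x,y\in\mathsf O$, $z=1_J$.} The left side is $6xy$. The three groups on the right are $6xy$, $T(xy)1_J$ and $(-3+2)T(xy)1_J$.

\emph{$x\in\mathsf O$, $y=z=1_J$.} The left side is $6x$; the right side is $12x+(3-9)x+0$.

\emph{$x=y=z=1_J$.} The coefficients of $1_J$ are $6$ and $18-18+(27-27+6)$.

For the trace, $\mathrm{tr}_J(L_{1_J})=27=9T(1_J)$. For $x\in\mathsf O$ the diagonal blocks of $L_x$ are $0$ on $\mathbf 1$ and $y\mapsto x*y$ on $\mathsf O$, so $\mathrm{tr}_J(L_x)=\sum\beta(x*b_\alpha,b^\alpha)=\beta(x,\sum b_\alpha*b^\alpha)=0$.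
\end{proof}

\section{Adjoining a rank one idempotent}\label{sec:idem}

To decompose $J$ we need a global element $e$ with $e^2=e$ and $T(e)=1$, the analogue of $\mathrm{diag}(1,0,0)\in A$. Write $e=(\frac13,x)$. Then $e^2=\big(\frac19+\frac13\beta(x,x),\ \frac23x+x*x\big)$, so $e^2=e$ exactly when $x*x=\frac13x$ and $\beta(x,x)=\frac23$.

\begin{proposition}\label{prop:idem}
Let $\mathcal C=\mathrm{Kar}(\mathcal G)$ and let $x$ be a generic element of $\mathsf O$. The functor
\[
\mathcal C\to\mathcal C\langle x\rangle/\big(x*x=\tfrac13x,\ \beta(x,x)=\tfrac23\big)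
\]
is faithful. In the target, $e=(\frac13,x)\in J$ satisfies $e^2=e$ and $T(e)=1$.
\end{proposition}

By Lemma~\ref{lem:crit} we need symmetric $\omega_n\colon\mathbf 1\to\mathsf O^n$ with $\omega_0=1_{\mathbf 1}$ and
\begin{equation}\label{eq:moments}
(1_{\mathsf O^m}\otimes\mathrm{merge})\,\omega_{m+2}=\tfrac13\,\omega_{m+1},\qquad(1_{\mathsf O^m}\otimes\mathrm{cap})\,\omega_{m+2}=\tfrac23\,\omega_m .
\end{equation}
The first terms can be found by hand. Take $\omega_1=0$ and $\omega_2=c\,\mathrm{cup}$; for $m=0$, \eqref{eq:T6} gives $0=0$ and $26c=\frac23$, so $c=\frac1{39}$. Take $\omega_3=c'\theta$, where $\theta=(1\otimes\mathrm{split})\,\mathrm{cup}$ is the symmetric vertex; for $m=1$ we get $\frac73c'=\frac13\cdot\frac1{39}$ and $0=0$, so $c'=\frac1{273}$. In higher degree the equations are best handled all at once. In the model with a measure, the moment generating function $\Omega(y)=\int e^{\beta(x,y)}d\nu(x)$ has $j$-th gradient $\int x^{\otimes j}e^{\beta(x,y)}d\nu(x)$, so polynomial equations for $x$ become differential equations for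 $\Omega$. We set this up formally.

\subsection{Gradients}

Let $y$ be a variable in $\mathsf O$, let $\mathcal P(Z)_m$ be the part of degree $m$ of $\mathrm{Hom}_{\mathcal C\langle y\rangle}(\mathbf 1,Z)$, and let $\mathcal P(Z)=\prod_m\mathcal P(Z)_m$, the formal power series in $y$ with values in $Z$. For $p\in\mathcal P(Z)_m$ substitute $y+t$ for $y$, with $t$ a new variable. By (V2) the part linear in $t$ is $p'(t)$ for a unique $p'\in\mathrm{Hom}_{\mathcal C\langle y\rangle}(\mathsf O,Z)$. Define
\[
\nabla p=\sum p'(b_\alpha)\otimes b^\alpha\in\mathcal P(Z\otimes\mathsf O)_{m-1},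
\]
and extend degreewise. Substitution is a functor that fixes $\mathcal C$ and respects $\otimes$, so for a morphism $\varphi$ of $\mathcal C$, $p\in\mathcal P(Z)$ and $q\in\mathcal P(Z')$,
\begin{equation}\label{eq:leibniz}
\nabla(\varphi p)=(\varphi\otimes1)\nabla p,\quad\nabla(p\otimes q)=p\otimes\nabla q+(1_Z\otimes s_{\mathsf O,Z'})(\nabla p\otimes q),\quad\nabla y=\mathrm{cup}.
\end{equation}

Write $\beta_y=\beta(y,\cdot)\colon\mathsf O\to\mathbf 1$. For $\eta\colon\mathbf 1\to\mathsf O^m\otimes Z$ in $\mathcal C$ put $\eta^{\flat m}=(\beta_y^{\otimes m}\otimes1_Z)\eta\in\mathcal P(Z)_m$. Capping the $i$-th output of $\eta$ with an $i$-th input, for $i\le m$, is an $\mathfrak S_m$-equivariant bijection $\mathrm{Hom}(\mathbf 1,\mathsf O^m\otimes Z)\to\mathrm{Hom}(\mathsf O^m,Z)$, and $\eta^{\flat m}$ is the class of the image. In characteristic $0$ invariants map isomorphically onto coinvariants (averaging is the inverse). Hence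
\begin{equation}\label{eq:flat}
\mathrm{Hom}_{\mathcal C}(\mathbf 1,\mathsf O^m\otimes Z)^{\mathfrak S_m}\to\mathcal P(Z)_m,\qquad\eta\mapsto\eta^{\flat m},
\end{equation}
is a bijection.

\begin{lemma}\label{lem:pde}
Let $\Omega=\sum_n\Omega_n\in\mathcal P(\mathbf 1)$, and let $\omega_n\in\mathrm{Hom}(\mathbf 1,\mathsf O^n)^{\mathfrak S_n}$ be defined by $\Omega_n=\frac1{n!}\omega_n^{\flat n}$. Then \eqref{eq:moments} holds for all $m$ if and only if
\begin{equation}\label{eq:pde}
\mathrm{merge}\,\nabla^2\Omega=\tfrac13\nabla\Omega,\qquad\mathrm{cap}\,\nabla^2\Omega=\tfrac23\Omega .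
\end{equation}
\end{lemma}

\begin{proof}
Let $\omega\colon\mathbf 1\to\mathsf O^{m+i}$ be $\mathfrak S_{m+i}$-invariant and consider $\omega^{\flat m}\in\mathcal P(\mathsf O^i)_m$. The part of $\beta_{y+t}^{\otimes m}$ linear in $t$ has $m$ terms, each with $\beta_t$ in one position. Invariance of $\omega$ lets us move that output to the last place, so $(\omega^{\flat m})'(t)=m(\beta_y^{\otimes(m-1)}\otimes1_{\mathsf O^i}\otimes\beta_t)\omega$. The zigzag relation gives $\nabla\omega^{\flat m}=m\,\omega^{\flat(m-1)}$. Iterating, $\nabla^j\Omega_{m+j}=\frac1{m!}\omega_{m+j}^{\flat m}$, and for $r\colon\mathsf O^j\to Z$ in $\mathcal C$,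
\[
r\,\nabla^j\Omega_{m+j}=\tfrac1{m!}\big((1_{\mathsf O^m}\otimes r)\,\omega_{m+j}\big)^{\flat m}.
\]
So the part of degree $m$ of \eqref{eq:pde} is the image of \eqref{eq:moments} under the bijection \eqref{eq:flat}.
\end{proof}

\subsection{The differential equations}

For a sphere one would take $\Omega$ to be a series in $\frac12\langle y,y\rangle$. Here there is a second scalar, of degree three. Put
\[
y_2=y*y,\qquad Q=\tfrac12\beta(y,y),\qquad\tau=\tfrac13\beta(y_2,y),\qquad\Lambda=\textstyle\sum y*b_\alpha\otimes b^\alpha .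
\]
By \eqref{eq:leibniz} and the symmetry of $\beta(x,y)$, $x*y$ and $\beta(x*y,z)$, we have $\nabla Q=y$, $\nabla\tau=y_2$, $\nabla y_2=2\Lambda$. By \eqref{eq:T6}, $\mathrm{merge}\,\Lambda=\frac73y$ and $\mathrm{cap}\,\Lambda=\beta(y,\sum b_\alpha*b^\alpha)=0$. The series in $Q$ and $\tau$ are a good place to look because (R1) closes the multiplication table of $y$ and $y_2$. Namely, \eqref{eq:R1} at $(y,y,y)$ gives $3\,y*y_2=Qy$, and at $(y,y,y_2)$ it gives $2\,y*(y*y_2)+y_2*y_2=\frac16(6\tau y+2Qy_2)$. Therefore
\[
y*y_2=\tfrac13Qy,\quad y_2*y_2=\tau y-\tfrac13Qy_2,\quad\beta(y,y_2)=3\tau,\quad\beta(y_2,y_2)=\beta(y,y*y_2)=\tfrac23Q^2 .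
\]

Let $\Omega=F(Q,\tau)=\sum\gamma_{ab}Q^a\tau^b$ with $\gamma_{ab}\in\mathbb C$. The monomial $Q^a\tau^b$ has degree $2a+3b$, so each degree involves finitely many terms. The Leibniz rule gives $\nabla\Omega=F_Q\,y+F_\tau\,y_2$ and
\[
\nabla^2\Omega=F_{QQ}\,y\otimes y+F_{Q\tau}(y\otimes y_2+y_2\otimes y)+F_{\tau\tau}\,y_2\otimes y_2+F_Q\,\mathrm{cup}+2F_\tau\Lambda .
\]
Hence
\begin{align*}
\mathrm{merge}\,\nabla^2\Omega&=\big(\tfrac23QF_{Q\tau}+\tau F_{\tau\tau}+\tfrac{14}3F_\tau\big)y+\big(F_{QQ}-\tfrac13QF_{\tau\tau}\big)y_2,\\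
\mathrm{cap}\,\nabla^2\Omega&=2QF_{QQ}+6\tau F_{Q\tau}+\tfrac23Q^2F_{\tau\tau}+26F_Q ,
\end{align*}
and \eqref{eq:pde} holds if $F$ satisfies
\begin{align*}
&\text{(a)}\quad2QF_{Q\tau}+3\tau F_{\tau\tau}+14F_\tau=F_Q,\\
&\text{(b)}\quad3F_{QQ}-QF_{\tau\tau}=F_\tau,\\
&\text{(c)}\quad3QF_{QQ}+9\tau F_{Q\tau}+Q^2F_{\tau\tau}+39F_Q=F .
\end{align*}
Taking coefficients of $Q^a\tau^b$, with $\gamma_{ab}=0$ for $a<0$, these become
\begin{align*}
&\text{(a)}\quad(2a+3b+14)(b+1)\gamma_{a,b+1}=(a+1)\gamma_{a+1,b},\\
&\text{(b)}\quad3(a+2)(a+1)\gamma_{a+2,b}-(b+2)(b+1)\gamma_{a-1,b+2}=(b+1)\gamma_{a,b+1},\\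
&\text{(c)}\quad(3a+9b+39)(a+1)\gamma_{a+1,b}+(b+2)(b+1)\gamma_{a-2,b+2}=\gamma_{ab}.
\end{align*}
The system is overdetermined, and its solution is forced. By (a), all $\gamma_{ab}$ are determined by the $\gamma_{a0}$. Equation (c) gives $\gamma_{10}=\frac1{39}\gamma_{00}$. Inserting $\gamma_{a1}=\frac{a+1}{2a+14}\gamma_{a+1,0}$ and $2\gamma_{a-1,2}=\frac a{2a+15}\gamma_{a1}$, both from (a), into (b) with $b=0$ gives $(a+2)\gamma_{a+2,0}=\frac{a+5}{(2a+14)(2a+15)}\gamma_{a+1,0}$. These recursions lead to the formula below.

\begin{proof}[Proof of Proposition~\ref{prop:idem}]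
With $(s)_n=s(s+1)\cdots(s+n-1)$, put
\[
\gamma_{ab}=\frac{(4)_{a+b}}{a!\,b!\,(12)_{2a+3b}},
\]
and let $n=2a+3b$.

(a) We have $(b+1)\gamma_{a,b+1}=\frac{(4)_{a+b+1}}{a!\,b!\,(12)_{n+3}}$ and $(a+1)\gamma_{a+1,b}=\frac{(4)_{a+b+1}}{a!\,b!\,(12)_{n+2}}$, and $(12)_{n+3}=(12)_{n+2}(n+14)$.

(b) Divide by $\frac{(4)_{a+b+1}}{a!\,b!\,(12)_{n+4}}$. The three terms become $3(a+b+5)$, $a$ and $n+15$, and $3(a+b+5)-a=2a+3b+15$.

(c) Divide by $\frac{(4)_{a+b}}{a!\,b!\,(12)_{n+2}}$. The claim becomes
\[
3(a+3b+13)(a+b+4)+a(a-1)=(2a+3b+12)(2a+3b+13).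
\]
With $s=b+4$ the left side is $3(a+3s+1)(a+s)+a(a-1)$ and the right side is $(2a+3s)(2a+3s+1)$. Both equal $4a^2+12as+9s^2+2a+3s$.

Since $\gamma_{00}=1$, Lemma~\ref{lem:pde} provides moments with $\omega_0=1_{\mathbf 1}$ satisfying \eqref{eq:moments}, and Lemma~\ref{lem:crit} applies.
\end{proof}

The values $\gamma_{10}=\frac1{39}$ and $\gamma_{01}=\frac1{546}$ agree with the moments found by hand: $\frac1{2!}\cdot\frac1{39}\cdot2Q$ and $\frac1{3!}\cdot\frac1{273}\cdot3\tau$. The constants $14=6\cdot\frac73$ and $39=\frac32\cdot26$ are where the numerical relations (T6) enter.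

\section{The Peirce decomposition}\label{sec:peirce}

In $A$, the idempotents $\mathrm{diag}(1,0,0)$, $\mathrm{diag}(0,1,0)$, $\mathrm{diag}(0,0,1)$ cut out the three diagonal entries and the three off-diagonal copies of the octonions. We recover this decomposition from Lemma~\ref{lem:CH}, in any Karoubian $\mathcal C$ under $\mathcal G$.

\begin{lemma}\label{lem:peirce}
Let $e$ be a global element of $J$ with $e^2=e$, $T(e)=1$, and put $e'=1_J-e$. Then $J=\mathbf 1e\perp M\perp J_0$, where $L_e$ acts by $1,\frac12,0$; an element $y$ lies in $J_0$ if and only if $ey=0$, and in $M$ if and only if $ey=\frac12y$. Further $e'\in J_0$ and $J_0=\mathbf 1e'\perp W$, where $W$ consists of the $y\in J_0$ with $T(y)=0$, and: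
\begin{enumerate}
\item[(a)] $\dim M=16$ and $\dim W=9$;
\item[(b)] $J_0M\subset M$;
\item[(c)] $ww'=\frac12\langle w,w'\rangle e'$ for $w,w'\in W$;
\item[(d)] $w(wz)=\frac18\langle w,w\rangle z$ for $w\in W$, $z\in M$.
\end{enumerate}
\end{lemma}

We write $M(e)$, $J_0(e)$, $W(e)$ when $e$ varies.

\begin{proof}
Evaluate \eqref{eq:CH} at $(e,e,y)$. The left side is $4e(ey)+2ey$. On the right the first group is $4ey+2T(y)e$, the second is $2\big(T(ey)-T(y)\big)e$, and the bracket vanishes because $T(e(ey))=\langle e^2,y\rangle=T(ey)$. Thus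
\[
2L_e^2-L_e=\pi_1,\qquad\pi_1=e\langle e,\cdot\rangle .
\]
Since $\langle e,e\rangle=1$, $\pi_1$ is idempotent, and $L_e\pi_1=\pi_1L_e=\pi_1$. Put $\pi_{1/2}=2(L_e-\pi_1)$. Then $\pi_{1/2}^2=4(L_e^2-\pi_1)=2(L_e+\pi_1)-4\pi_1=\pi_{1/2}$ and $\pi_1\pi_{1/2}=\pi_{1/2}\pi_1=0$. All these operators are self-adjoint and $L_e=\pi_1+\frac12\pi_{1/2}$. Let $M$ and $J_0$ be the images of $\pi_{1/2}$ and $1-\pi_1-\pi_{1/2}$. If $ey=\kappa y$ with $\kappa\in\{0,\frac12\}$, then $\pi_1y=\pi_1L_ey=\kappa\pi_1y$, so $\pi_1y=0$ and $\pi_{1/2}y=2\kappa y$; this proves the membership criteria.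

We have $ee'=0$, $e'^2=e'$ and $\langle e',e'\rangle=T(e')=2$. For $y\in J_0$, $e'y=y$ and $\langle e',y\rangle=T(y)$; so (Q3) gives $J_0=\mathbf 1e'\perp W$. For $z\in M$, $e'z=\frac12z$ and $T(z)=\langle e+e',z\rangle=0$.

(a) By Lemma~\ref{lem:CH}, $9=\mathrm{tr}_J(L_e)=1+\frac12\dim M$. So $\dim M=16$, $\dim J_0=10$, $\dim W=9$.

For (b) and (c) write out \eqref{eq:CH} with $x=e$:
\begin{align*}
2\big[e(yz)&+y(ez)+z(ey)\big]=2\big[yz+T(y)ez+T(z)ey\big]+\big(T(yz)-T(y)T(z)\big)e\\
&+\big(T(ez)-T(z)\big)y+\big(T(ey)-T(y)\big)z\\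
&+\big[T(y)T(z)-T(yz)-T(y)T(ez)-T(z)T(ey)+2T(e(yz))\big]1_J .
\end{align*}
In both cases $y\in J_0$, so $ey=0$ and $T(e(yz))=\langle ey,z\rangle=0$.

(b) Let $z\in M$. Then $T(yz)=\langle y,z\rangle=0$ and $T(z)=T(ez)=0$. The identity becomes $2e(yz)+yz=2yz+T(y)z-T(y)z$, so $e(yz)=\frac12yz$.

(c) Let $z\in J_0$. The identity becomes
\[
2(1-L_e)(yz)=T(z)y+T(y)z+\big(T(yz)-T(y)T(z)\big)e' .
\]
The right side lies in $J_0$, so $L_e(1-L_e)(yz)=0$. As $L_e(1-L_e)=\frac14\pi_{1/2}$, we get $\pi_{1/2}(yz)=0$; also $\pi_1(yz)=T(e(yz))e=0$. So $yz\in J_0$ and the left side is $2yz$. For $y,z\in W$ this is (c).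

(d) Evaluate \eqref{eq:CH} at $(w,w,z)$. Here $T(w)=T(z)=T(wz)=0$, and $T(w(wz))=\langle w^2,z\rangle=0$ by (c). So $4w(wz)+2zw^2=\langle w,w\rangle z$, and $zw^2=\frac12\langle w,w\rangle e'z=\frac14\langle w,w\rangle z$.
\end{proof}

By (c), splitting $e'$ into two idempotents amounts to choosing a vector of given length in $W(e)$. From here on spheres suffice.

\begin{lemma}\label{lem:three}
Let $w$ be a global element of $W(e)$ with $\langle w,w\rangle=\frac12$, and put $e_1=e$, $e_2=\frac12e'+w$, $e_3=\frac12e'-w$. Then $e_ie_j=\delta_{ij}e_i$, $T(e_i)=1$, $e_1+e_2+e_3=1_J$, and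
\[
J=\mathbf 1e_1\perp\mathbf 1e_2\perp\mathbf 1e_3\perp V_{12}\perp V_{13}\perp V_{23},
\]
where $e_i$ and $e_j$ act on $V_{ij}=V_{ji}$ by $\frac12$, the third idempotent acts by $0$, and $\dim V_{ij}=8$. For $\{i,j,k\}=\{1,2,3\}$, $a,a'\in V_{ij}$ and $b\in V_{jk}$,
\begin{equation}\label{eq:rules}
ab\in V_{ik},\qquad aa'=\tfrac12\langle a,a'\rangle(e_i+e_j),\qquad a(ab)=\tfrac18\langle a,a\rangle b .
\end{equation}
\end{lemma}

\begin{proof}
We have $w^2=\frac14e'$ and $e'w=w$, so $e_2^2=\frac14e'+w+\frac14e'=e_2$, $e_3^2=\frac14e'-w+\frac14e'=e_3$ and $e_2e_3=\frac14e'-w^2=0$; also $e_2,e_3\in J_0(e)$ and $T(e_2)=T(e_3)=1$. Hence $\langle e_i,e_j\rangle=\delta_{ij}$. Let $V_{23}$ be the complement of $w$ in $W(e)$; then $J_0(e)=\mathbf 1e_2\perp\mathbf 1e_3\perp V_{23}$. On $M(e)$, $L_w$ is a self-adjoint operator with $L_w^2=\frac1{16}$ by (b) and (d). Let $V_{12}$ and $V_{13}$ be the images of the idempotents $\frac12(1+4L_w)$ and $\frac12(1-4L_w)$ of $M(e)$. On $M(e)$ the element $\frac12e'$ acts by $\frac14$, so $e_2$ acts by $\frac14+\frac14$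 on $V_{12}$ and by $\frac14-\frac14$ on $V_{13}$, and the reverse holds for $e_3$. On $V_{23}$, $w$ acts by $0$ by (c) and $e'$ acts by $1$.

Apply Lemma~\ref{lem:peirce} to each $e_i$. By the membership criteria, $M(e_i)=V_{ij}\oplus V_{ik}$ and $J_0(e_i)=\mathbf 1e_j\oplus\mathbf 1e_k\oplus V_{jk}$. Also $V_{jk}\subset W(e_i)$, because $T=\langle e_1+e_2+e_3,\cdot\rangle$ vanishes on $V_{jk}$. The three equations $\dim V_{ij}+\dim V_{ik}=16$ give $\dim V_{ij}=8$. By (b), $ab\in J_0(e_k)M(e_k)\subset V_{ik}\oplus V_{jk}$ and $ab\in M(e_i)J_0(e_i)\subset V_{ij}\oplus V_{ik}$, so $ab\in V_{ik}$. The other two rules are (c) and (d) for $e_k$.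
\end{proof}

On $V_{ij}$ write $N(a,a')=\langle a,a'\rangle$ and $N(a)=\frac12\langle a,a\rangle$. For $a\in V_{ij}$, $b\in V_{jk}$ we have $\langle ab,ab\rangle=\langle a(ab),b\rangle=\frac18\langle a,a\rangle\langle b,b\rangle$, that is,
\begin{equation}\label{eq:comp}
N(2ab)=N(a)N(b).
\end{equation}
So the product $V_{12}\otimes V_{23}\to V_{13}$ is multiplicative for the norms. To make it an algebra structure on one object we identify the three summands, which takes two more unit vectors.

\begin{definition}
A \emph{composition algebra} in $\mathcal C$ is a quadratic object $K$, with form $N(x,y)$ and $N(x)=\frac12N(x,x)$, together with a product $K\otimes K\to K$ and a two-sided unit $1_K$ such that $N(1_K)=1$ and $N(xy)=N(x)N(y)$.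
\end{definition}

\begin{lemma}\label{lem:K}
Let $u\in V_{12}$ and $v\in V_{23}$ be global elements with $N(u)=N(v)=1$, and put $K=V_{13}$. The maps $\iota_{12}\colon K\to V_{12}$, $c\mapsto2cv$, and $\iota_{23}\colon K\to V_{23}$, $c\mapsto2uc$, are isometric isomorphisms. With the product $c\cdot c'=2\,\iota_{12}(c)\iota_{23}(c')$ and the unit $1_K=2uv$, the object $K$ is a composition algebra of dimension $8$.
\end{lemma}

\begin{proof}
By \eqref{eq:rules} with $\langle v,v\rangle=2$ we have $4v(vb)=b$ for $b\in V_{12}$ and for $b\in V_{13}$, so $a\mapsto2av$ is inverse to $\iota_{12}$. With $u$ in place of $v$, the map $b\mapsto2ub$ on $V_{23}$ is inverse to $\iota_{23}$. By \eqref{eq:comp} and (V3) these maps preserve $N(\cdot,\cdot)$. The inverses send $u$ and $v$ to $2uv$, so $\iota_{12}(1_K)=u$ and $\iota_{23}(1_K)=v$. Hence $1_K\cdot c'=2u\,\iota_{23}(c')=c'$ and $c\cdot1_K=2\iota_{12}(c)v=c$. Finally \eqref{eq:comp} gives $N(1_K)=1$ and $N(c\cdot c')=N(c)N(c')$.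
\end{proof}

\section{Doubling in a composition algebra}\label{sec:doubling}

Let $K$ be a composition algebra in a Karoubian category; in this section juxtaposition is the product of $K$ and $1=1_K$. We show that three more unit vectors generate eight global elements with a universal multiplication table, and that these exhaust $K$. As in Example~\ref{ex:model}, the last point does not follow from $\dim K=8$. It follows because doubling cannot be continued past a nonassociative algebra.

Put $\bar x=N(x,1)1-x$. As $N(1,1)=2$, this map is $+1$ on $\mathbf 1\cdot1$ and $-1$ on $1^\perp$, so it is a self-adjoint isometric involution. The following identities hold.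
\begin{enumerate}
\item[(H1)] $N(xy,zy)=N(x,z)N(y)$ and $N(xz,xw)=N(x)N(z,w)$: polarize $N(xy)=N(x)N(y)$ in one variable.
\item[(H2)] $N(xy,zw)+N(xw,zy)=N(x,z)N(y,w)$: polarize the first identity of (H1) in $y$.
\item[(H3)] $N(xy,w)=N(y,\bar xw)$ and $N(xy,z)=N(x,z\bar y)$: put $z=1$, respectively $w=1$, in (H2).
\item[(H4)] $\bar x(xz)=N(x)z$, since $N(\bar x(xz),w)=N(xz,xw)=N(x)N(z,w)$ and (Q1) applies. Polarizing in $x$ and conjugating both variables gives $x(\bar yw)+y(\bar xw)=N(x,y)w$; in particular $x\bar y+y\bar x=N(x,y)1$.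
\item[(H5)] $\overline{xy}=\bar y\bar x$, since $N(\overline{xy},z)=N(xy,\bar z)=N(x,\bar z\bar y)=N(zx,\bar y)=N(z,\bar y\bar x)$ by (H3).
\end{enumerate}

Call a list $d_1=1,d_2,\dots,d_r$ of global elements of $K$ \emph{closed} if $N(d_p,d_q)=2\delta_{pq}$ and every $d_pd_q$ lies in the $\mathbb C$-span $D$ of the list. Then $\bar d_1=d_1$ and $\bar d_p=-d_p$ for $p>1$, so $\bar D=D$, and $K=\mathbf 1^r\perp D^\perp$ by (Q3).

\begin{lemma}\label{lem:perp}
Let $D$ be the span of a closed list. For $a,b\in D$ and $z\in D^\perp$: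
\textup{(i)} $az\in D^\perp$; \ \textup{(ii)} $\bar z=-z$ and $za=\bar az$; \ \textup{(iii)} $a(bz)=(ba)z$.
\end{lemma}

\begin{proof}
(i) For $d\in D$, $N(az,d)=N(z,\bar ad)=0$.

(ii) We have $N(z,1)=0$, and (H4) gives $za+\bar a\bar z=N(z,\bar a)1=0$.

(iii) Let $t$ be a variable in $K$. By (H3) and (H2),
\[
N(a(bz),t)=N(bz,\bar at)=N(b,\bar a)N(z,t)-N(bt,\bar az).
\]
By (ii) and (H2), $N(bt,\bar az)=N(za,bt)=N(z,b)N(a,t)-N(zt,ba)=-N(zt,ba)$. By (H3) and (ii), $N(zt,ba)=N(t,\bar z(ba))=-N(t,z(ba))=-N(t,\overline{ba}\,z)$. So $N(bt,\bar az)=N(\overline{ba}\,z,t)$. Finally $N(b,\bar a)=N(ba,1)$ by (H3). By (Q1), $a(bz)=\big(N(ba,1)1-\overline{ba}\big)z=(ba)z$.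
\end{proof}

\begin{lemma}\label{lem:double}
Let $d_1,\dots,d_r$ be a closed list with span $D$, and let $\ell$ be a global element of $D^\perp$ with $N(\ell)=1$. Then $d_1,\dots,d_r,d_1\ell,\dots,d_r\ell$ is a closed list, and for $a,b\in D$
\begin{equation}\label{eq:double}
a(b\ell)=(ba)\ell,\qquad(a\ell)b=(a\bar b)\ell,\qquad(a\ell)(b\ell)=-\bar ba .
\end{equation}
\end{lemma}

\begin{proof}
By (i), $d_p\ell\in D^\perp$, and $N(d_p\ell,d_q\ell)=N(d_p,d_q)$ by (H1). The first formula is (iii), and $(a\ell)b=\bar b(a\ell)=(a\bar b)\ell$ by (ii) and (iii). For the third, $b\ell=\ell\bar b$ by (ii). The polarized (H4) with $x=a\ell$, $y=-\ell$, $w=\bar b$, so that $\bar x=-a\ell$ and $\bar y=\ell$, gives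
\[
(a\ell)(\ell\bar b)+\ell\big((a\ell)\bar b\big)=-N(a\ell,\ell)\bar b=-N(a,1)\bar b .
\]
Here $(a\ell)\bar b=(ab)\ell=\ell\,\overline{ab}$, and $\ell(\ell\,\overline{ab})=-\bar\ell(\ell\,\overline{ab})=-\overline{ab}=-\bar b\bar a$ by (H4) and (H5). So $(a\ell)(b\ell)=\bar b\big(\bar a-N(a,1)1\big)=-\bar ba$.
\end{proof}

\begin{proposition}\label{prop:oct}
Let $\ell_1,\ell_2,\ell_3$ be global elements of $K$ with $N(\ell_i)=1$, $\ell_1\perp1$, $\ell_2\perp1,\ell_1$ and $\ell_3\perp1,\ell_1,\ell_2,\ell_1\ell_2$. Then
\[
(\kappa_1,\dots,\kappa_8)=\big(1,\ \ell_1,\ \ell_2,\ \ell_1\ell_2,\ \ell_3,\ \ell_1\ell_3,\ \ell_2\ell_3,\ (\ell_1\ell_2)\ell_3\big)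
\]
is a closed list and an isomorphism $\mathbf 1^8\to K$. Moreover $\kappa_p\kappa_q=\sum_rn_{pq}^r\kappa_r$ with integers $n_{pq}^r$ that do not depend on the category, on $K$ or on the $\ell_i$.
\end{proposition}

\begin{proof}
Start from the closed list $(1)$ and apply Lemma~\ref{lem:double} three times, obtaining spans $D_1,D_2,D_3$. At each step \eqref{eq:double} computes the new multiplication table from the old one, which proves the last claim.

Let $z$ be a variable in $Z=D_3^\perp$ and $a,b,c\in D_3$. Lemma~\ref{lem:perp} evaluates $a(b(cz))$ in two ways: as $(ba)(cz)=(c(ba))z$, using $cz\in Z$, and as $a((cb)z)=((cb)a)z$. So $qz=0$ for $q=c(ba)-(cb)a$, and $N(q)z=\bar q(qz)=0$ by (H4). Take $c=\ell_1$, $b=\ell_2$, $a=\ell_3$. Then $\ell_1(\ell_2\ell_3)=(\ell_2\ell_1)\ell_3$ by (iii) for $D_2$, and $\ell_2\ell_1=\bar\ell_1\ell_2=-\ell_1\ell_2$ by (ii) for $D_1$. So $q=-2(\ell_1\ell_2)\ell_3$ and $N(q)=4$. Thus $z=0$, and $Z=0$ by (V2).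
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Frames}

A \emph{frame} of $J$ is a tuple $(e,w,u,v,\ell_1,\ell_2,\ell_3)$ of global elements as in Lemmas~\ref{lem:peirce}, \ref{lem:three}, \ref{lem:K} and Proposition~\ref{prop:oct}, the last applied to $K=V_{13}$. Let $\iota_{13}$ be the identity $K\to V_{13}$; we write it whenever an element of $K$ is multiplied in $J$.

\begin{proposition}\label{prop:frame}
A frame gives $27$ global elements $\xi_1,\dots,\xi_{27}$, namely $e_1,e_2,e_3$ and $\iota_{12}(\kappa_p)$, $\iota_{23}(\kappa_p)$, $\iota_{13}(\kappa_p)$ for $1\le p\le8$, which form an isomorphism $\mathbf 1^{27}\to J$. The structure constants of the product of $J$, the values $T(\xi_s)$ and the coordinates of $1_J$ are numbers that depend neither on the category nor on the frame.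
\end{proposition}

\begin{proof}
The isomorphism follows from Lemma~\ref{lem:three}, Lemma~\ref{lem:K} and Proposition~\ref{prop:oct}. We have $T(e_i)=1$, $T=0$ on $V_{ij}$, and $1_J=e_1+e_2+e_3$. Products with an $e_i$ are given by Lemma~\ref{lem:three}. For $c,c'\in K$ the remaining products are
\begin{align*}
\iota_{ij}(c)\,\iota_{ij}(c')&=\tfrac12N(c,c')(e_i+e_j), &\iota_{12}(c)\,\iota_{23}(c')&=\tfrac12\iota_{13}(c\cdot c'),\\
\iota_{12}(c)\,\iota_{13}(c')&=\tfrac12\iota_{23}(\bar c\cdot c'), &\iota_{13}(c)\,\iota_{23}(c')&=\tfrac12\iota_{12}(c\cdot\bar c').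
\end{align*}
The first is \eqref{eq:rules} and the second is the definition of $c\cdot c'$. In the third both sides lie in $V_{23}$, and for a variable $t\in K$ the symmetry of $\langle xy,z\rangle$ and (H3) give $\langle\iota_{12}(c)\iota_{13}(c'),\iota_{23}(t)\rangle=\frac12N(c\cdot t,c')=\frac12N(t,\bar c\cdot c')$. In the fourth both sides lie in $V_{12}$, and $\langle\iota_{13}(c)\iota_{23}(c'),\iota_{12}(t)\rangle=\frac12N(t\cdot c',c)=\frac12N(t,c\cdot\bar c')$. Now use $N(\kappa_p,\kappa_q)=2\delta_{pq}$, $\bar\kappa_p=\pm\kappa_p$ with the sign $+$ only for $p=1$, and the integers $n_{pq}^r$.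
\end{proof}

\subsection{A frame over $\mathcal G$}

Start from $\mathrm{Kar}(\mathcal G)$. Adjoin the following generic elements in order, each time taking the quotient by the stated equation and then the additive Karoubi envelope.
\begin{center}
\begin{tabular}{llll}
element & object & dimension & equation\\
\hline
$e$ & $J$ & & $e^2=e$, $T(e)=1$\\
$w$ & $W(e)$ & $9$ & $\langle w,w\rangle=\frac12$\\
$u$; $v$ & $V_{12}$; $V_{23}$ & $8$; $8$ & $N=1$\\
$\ell_1$ & $1_K^\perp$ in $K$ & $7$ & $N=1$\\
$\ell_2$ & $\{1_K,\ell_1\}^\perp$ in $K$ & $6$ & $N=1$\\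
$\ell_3$ & $\{1_K,\ell_1,\ell_2,\ell_1\cdot\ell_2\}^\perp$ in $K$ & $4$ & $N=1$
\end{tabular}
\end{center}
The first step is Proposition~\ref{prop:idem}. In the others the object is quadratic by (Q2), its dimension is given by Lemmas~\ref{lem:peirce} and~\ref{lem:three} and (Q3), and it is positive, so Lemma~\ref{lem:sphere} applies. Each step is a faithful functor, and it carries the elements and summands already constructed to elements and summands with the same properties. The composite is a faithful functor $\Psi\colon\mathcal G\to\mathcal C_{\mathrm{fr}}$ such that $J$ has a frame in $\mathcal C_{\mathrm{fr}}$. Let $\xi_1,\dots,\xi_{27}$ be the resulting elements.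

\begin{remark}
A count of parameters, not used below, fits Example~\ref{ex:poly}. Linearizing $e^2=e$ gives $2ey=y$, that is $y\in M(e)$, of dimension $16$, and the six spheres have dimensions $8,7,7,6,5,3$. The sum is $52=\dim\mathfrak g$.
\end{remark}

\subsection{A frame in $A$}

Let $\Theta$ be the composite of $\mathcal G\to\mathcal F$, $\Phi$ and the forgetful functor $\mathfrak g\text{-mod}\to\mathrm{Vect}_{\mathbb C}$; it sends $S$ to the flip, so it is a functor in our sense. The map $(a,x)\mapsto a1_A+x$ identifies the associated algebra $J=\mathbb C\oplus V$ with $A$: by \eqref{eq:Phi} the product of $x,y\in V$ is $\frac13\mathrm{tr}(x\circ y)1_A+\big(x\circ y-\frac13\mathrm{tr}(x\circ y)1_A\big)=x\circ y$, and $T=\mathrm{tr}$ since $\mathrm{tr}(1_A)=3$. Take $e=\mathrm{diag}(1,0,0)$. The elements $w,u,v,\ell_1,\ell_2,\ell_3$ are to be chosen, in order, in nondegenerate quadratic spaces of dimensions $9,8,8,7,6,4$. Such a space has a vector with $\langle x,x\rangle\ne0$, which can be rescaled over $\mathbb C$ to any nonzero length. So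 $A$ has a frame; let $\xi_1^A,\dots,\xi_{27}^A$ be the resulting basis.

\subsection{Conclusion}

Choose a basis $v_r=\sum_sp_{rs}\xi_s^A$ ($1\le r\le26$, $p_{rs}\in\mathbb C$) of $V$, and put $o_r=\sum_sp_{rs}\xi_s$ in $\mathcal C_{\mathrm{fr}}$. We use Proposition~\ref{prop:frame} three times. The values of $T$ agree, so $T(o_r)=0$ and $o_r$ is a global element of $\mathsf O$. The coordinates of the unit agree, so the matrix expressing $(1_J,o_1,\dots,o_{26})$ in $(\xi_s)$ is the invertible complex matrix expressing $(1_A,v_1,\dots,v_{26})$ in $(\xi_s^A)$. Hence $(1_J,o_1,\dots,o_{26})\colon\mathbf 1\oplus\mathbf 1^{26}\to\mathbf 1\oplus\mathsf O$ is an isomorphism; it is block diagonal, so $(o_r)\colon\mathbf 1^{26}\to\mathsf O$ is an isomorphism. The structure constants agree, and $x*y=xy-\frac13T(xy)1_J$, $\beta(x,y)=T(xy)$ on $\mathsf O$; so $\Psi(\mathrm{merge})$ and $\Psi(\mathrm{cap})$ have in $(o_r)$ the same matrices as $\Theta(\mathrm{merge})$ and $\Theta(\mathrm{cap})$ in $(v_r)$. By Lemma~\ref{lem:compare}, $\Theta$ is faithful, and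 therefore so is $\mathcal G\to\mathcal F\to\mathfrak g\text{-mod}$.

(a) The quotient functor $\mathcal G\to\mathcal F$ is the first factor of a faithful composite, so it is faithful. It is also full and the identity on objects, hence an isomorphism.

(b) By (a), $\Phi$ is the faithful composite itself. A morphism $(X,p)\to(Y,q)$ of $\mathrm{Kar}(\mathcal F)$ is a matrix $f=qfp$ of morphisms of $\mathcal F$, and $\mathrm{Kar}(\Phi)$ applies $\Phi$ entrywise and restricts to a map from the image of $\Phi(p)$ to the image of $\Phi(q)$. Since $\Phi(f)=\Phi(f)\Phi(p)$, the restriction vanishes only if $\Phi(f)=0$, and then every entry of $f$ is zero.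

(c) A full, faithful and essentially surjective functor is an equivalence. This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{GSZ} Raj Gandhi, Alistair Savage, Kirill Zainoulline, \emph{Diagrammatics for $F_4$}, arXiv:2107.12464 (2021).
\end{thebibliography}
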